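# Coded tails on finite sets, and the pair $(\operatorname{Bd}(\mathbb R^m),\operatorname{Bd}(D))$

## 1. A finite set with a coded tail

Let $X$ be a metric space with metric $d$, let $D\subseteq X$, and let $E=X\setminus D$. We start by building a compact subset of $X$ that lies badly with respect to $D$ and, at the same time, carries a message.

The message is a point $y=(y_1,y_2,\dots)$ of the cube $[0,1]^\omega$. Fix once and for all a sequence $i(1),i(2),\dots$ in which every positive integer occurs infinitely often, for instance $1;\,1,2;\,1,2,3;\,\dots$. Put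
$$c_k(y)=2^{-k}\bigl(1+\tfrac12\,y_{i(k)}\bigr)\in J_k:=\bigl[2^{-k},\tfrac32\,2^{-k}\bigr],\qquad k\ge 1 .$$
Since $\frac32 2^{-k}<2\cdot 2^{-k}=2^{-(k-1)}$, the intervals $J_k\subset(0,1)$ are pairwise disjoint and march down to $0$. The number in slot $J_k$ tells us the coordinate $y_{i(k)}$, and each coordinate is written into infinitely many slots.

**Definition (coded tail).** Let $j:[0,1]\to X$ be an embedding with $j(0)=a$, let $y\in[0,1]^\omega$ and $t\in[0,1]$. Put
$$T_j(y,t)=\{a\}\cup\{\,j(\min\{c_k(y),t\}) : k\ge1\,\}.$$

For example, if $y=(0,0,\dots)$, then $c_k(y)=2^{-k}$, and $T_j(y,\frac15)=\{a,\ j(\tfrac15),\ j(\tfrac18),\ j(\tfrac1{16}),\dots\}$, because the slots $k=1,2$ are cut off at $\frac15$. The parameter $t$ is a length control: $T_j(y,0)=\{a\}$, and as $t$ grows the tail grows out of $a$.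

Recall the Hausdorff metric $d_H(A,B)=\max\{\sup_{x\in A}\operatorname{dist}(x,B),\ \sup_{x\in B}\operatorname{dist}(x,A)\}$ on nonempty compact sets.

**Lemma 1.** Let $j:[0,1]\to X$ be an embedding and $a=j(0)$.

1. $T_j(y,t)$ is compact. If $t>0$, its only accumulation point is $a$.
2. If $t,t'>0$ and $T_j(y,t)\cap B=T_j(y',t')\cap B$ for some ball $B$ about $a$, then $y=y'$.
3. $T_j(y,t)$ depends continuously on $(y,t)\in[0,1]^\omega\times[0,1]$ with respect to $d_H$.

*Proof.* (1) Since $c_k(y)\to0$, the set consists of a sequence converging to $a$ together with its limit. If $t>0$, then $c_k(y)\le t$ for all large $k$, so the terms are eventually $j(c_k(y))$; these are distinct for distinct $k$ and different from $a$. So $a$ is an accumulation point, and it is the only one.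

(2) Choose $0<s_0<\min\{t,t'\}$ with $j([0,s_0])\subseteq B$. Let $0<s<s_0$. As $j$ is injective and $s\ne0$, we have $j(s)\in T_j(y,t)$ iff $s=\min\{c_k(y),t\}$ for some $k$, and since $s<t$ this means $s=c_k(y)$ for some $k$. The same holds for $(y',t')$. As $j(s)\in B$, the hypothesis gives
$$\{c_k(y):k\ge1\}\cap(0,s_0)=\{c_k(y'):k\ge1\}\cap(0,s_0).$$
If $\frac32 2^{-k}<s_0$, then $J_k\subseteq(0,s_0)$. Intersect both sides with $J_k$: the slots are disjoint, so we get $c_k(y)=c_k(y')$, that is, $y_{i(k)}=y'_{i(k)}$. Each positive integer $i$ equals $i(k)$ for arbitrarily large $k$, so $y=y'$.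

(3) Put $u_k(y,t)=\min\{c_k(y),t\}$. Then
$$|u_k(y,t)-u_k(y',t')|\le\max\{2^{-k-1}|y_{i(k)}-y'_{i(k)}|,\ |t-t'|\}.$$
For large $k$ the first term is small whatever $y,y'$ are, and the finitely many remaining $k$ involve only finitely many coordinates. Hence $\sup_k|u_k(y,t)-u_k(y',t')|\to0$ as $(y',t')\to(y,t)$. Since $j$ is uniformly continuous, $\sup_kd\bigl(j(u_k(y,t)),j(u_k(y',t'))\bigr)\to0$, and this supremum bounds $d_H(T_j(y,t),T_j(y',t'))$. $\square$

Now suppose $a\in D$, and let $P$ be a finite set that contains $a$ and some point $e\in E$. Put
$$F=P\cup T_j(y,t),\qquad t>0 .$$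
The only accumulation point of $F$ is $a$. Since $e\notin D$ and $a\in D$, we have $e\neq a$, so $e$ is an isolated point of $F$ outside $D$. Therefore
$$F\neq\operatorname{cl}(F\cap D).$$
Also, near $a$ the set $F$ coincides with its tail, so $F$ determines $y$ once we know $j$. Thus $e$ makes $F$ bad with respect to $D$, and the tail makes $F$ remember $y$.

Here is the use. Call a compact set $A$ *bad* if $A\ne\operatorname{cl}(A\cap D)$. We shall show that any compact family of compact sets can be moved into the bad sets by a continuous *injective* map, arbitrarily close to the identity, without moving a prescribed closed part of the family (Proposition 5). The image of a set $A$ will be a finite set close to $A$ with finitely many coded tails, and the message will be $A$ itself. This is what identifies the pair of hyperspaces in the next section with a pair inside the Hilbert cube.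

## 2. The hyperspaces $\operatorname{Bd}(\mathbb R^m)$ and $\operatorname{Bd}(D)$, and the model pair

For a metric space $X$, let $\operatorname{Bd}(X)$ be the space of nonempty bounded closed subsets of $X$ with the Hausdorff metric. For $D\subseteq\mathbb R^m$, regard $\operatorname{Bd}(D)$ as a subspace of $\operatorname{Bd}(\mathbb R^m)$ via the isometric embedding $A\mapsto\operatorname{cl}_{\mathbb R^m}A$. Let $\mathbf Q=[-1,1]^\omega$ be the Hilbert cube, $\mathbf s=(-1,1)^\omega$ its pseudo-interior, and $0=(0,0,\dots)$. A pair $(X,Y)$ with $Y\subseteq X$ is homeomorphic to $(\mathbf Q\setminus\{0\},\mathbf s\setminus\{0\})$ if there is a homeomorphism $h:X\to\mathbf Q\setminus\{0\}$ with $h(Y)=\mathbf s\setminus\{0\}$; similarly for $(\mathbf Q,\mathbf s)$. For $0\le k<m$ let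
$$\nu^m_k=\{x\in\mathbb R^m: x_i\in\mathbb R\setminus\mathbb Q\text{ except for at most }k\text{ many }i\}.$$
For instance, $\nu^m_0$ is the set of points with all coordinates irrational, and $\nu^m_{m-1}=\mathbb R^m\setminus\mathbb Q^m$.

The following is asked in Wieslaw Kubis, Katsuro Sakai, "Hausdorff hyperspaces of $R^m$ and their dense subspaces", arXiv:0712.0786 (2007). Let $m>1$, and assume only that $D\subseteq\mathbb R^m$ is a dense $G_\delta$ set with dense complement. Is $(\operatorname{Bd}(\mathbb R^m),\operatorname{Bd}(D))$ homeomorphic to $(\mathbf Q\setminus\{0\},\mathbf s\setminus\{0\})$? In particular, is this so for $D=\nu^m_{m-1}$? We shall prove that the answer to both questions is yes.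

**Compact sets instead of bounded closed ones.** For a metrizable space $X$ let $K(X)$ be the space of nonempty compact subsets of $X$ with $d_H$. Its topology is the Vietoris topology, with subbase the sets $\{A:A\subseteq U\}$ and $\{A:A\cap U\ne\emptyset\}$ for $U\subseteq X$ open; it does not depend on the choice of $d$. Unions are continuous, since $d_H(A\cup B,A'\cup B')\le\max\{d_H(A,A'),d_H(B,B')\}$. For $D\subseteq X$ put
$$K_D(X)=\{A\in K(X):A=\operatorname{cl}(A\cap D)\},\qquad S_D=K(X)\setminus K_D(X).$$
So $S_D$ is the collection of bad sets. By Heine–Borel, $\operatorname{Bd}(\mathbb R^m)=K(\mathbb R^m)$. The image of $\operatorname{Bd}(D)$ is exactly $K_D(\mathbb R^m)$: if $B$ is bounded and closed in $D$, then $\operatorname{cl}B\cap D=B$, so $\operatorname{cl}B\in K_D(\mathbb R^m)$; conversely, if $A=\operatorname{cl}(A\cap D)$, then $A$ is the image of $A\cap D\in\operatorname{Bd}(D)$.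

Some sets to keep in mind:

- A finite set $A$ lies in $K_D(X)$ iff $A\subseteq D$, because every subset of a finite set is closed.
- Let $X=\mathbb R$ and let $D$ be the set of irrationals. Then $\{0\}\cup\{\sqrt2/k:k\ge1\}$ is in $K_D(\mathbb R)$ although it contains $0\notin D$. If rationals $r_k\neq r_l$ $(k\ne l)$ converge to $\sqrt2$, then $\{\sqrt2\}\cup\{r_k:k\ge1\}$ is in $S_D$, since its intersection with $D$ is $\{\sqrt2\}$.
- Let $X=\mathbb R^2$ and $A=[0,1]\times\{0\}$. For $D=\nu^2_0$ we have $A\cap D=\emptyset$, so $A\in S_D$. For $D=\nu^2_1$ the set $A\cap D=\{(x,0):x\in[0,1]\setminus\mathbb Q\}$ is dense in $A$, so $A\in K_D(\mathbb R^2)$.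

**Theorem A.** Let $m\ge1$ and $D\subseteq\mathbb R^m$. Then $(\operatorname{Bd}(\mathbb R^m),\operatorname{Bd}(D))\cong(\mathbf Q\setminus\{0\},\mathbf s\setminus\{0\})$ if and only if $D$ is a dense $G_\delta$ set and $\mathbb R^m\setminus D$ is dense. In particular this holds for $D=\nu^m_k$, for all $0\le k<m$, including $k=m-1$.

**Theorem B.** Let $X$ be a connected, locally connected, locally compact, separable metrizable space with more than one point, and let $D\subseteq X$. If $X$ is noncompact (resp. compact), then $(K(X),K_D(X))$ is homeomorphic to $(\mathbf Q\setminus\{0\},\mathbf s\setminus\{0\})$ (resp. $(\mathbf Q,\mathbf s)$) if and only if $D$ is a dense $G_\delta$ in $X$ and $X\setminus D$ is dense in $X$.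

The first sentence of Theorem A is Theorem B for $X=\mathbb R^m$. For the second, the set $\mathbb R^m\setminus\nu^m_k$ consists of the points with at least $k+1$ rational coordinates. It is the union, over the countably many choices of $k+1$ indices and of $k+1$ rational values, of closed affine subspaces; hence $\nu^m_k$ is a $G_\delta$. It contains $\mathbb Q^m$, because $k+1\le m$, so it is dense. And $\nu^m_k\supseteq(\mathbb R\setminus\mathbb Q)^m$ is dense.

So we must prove Theorem B. A listener interested only in $\mathbb R^m$ may read $X=\mathbb R^m$ throughout. From now on $X$ is as in Theorem B, with a fixed admissible metric $d$. We use the following facts, which are elementary for $\mathbb R^m$.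

- Components of open subsets of $X$ are open and path-connected. (Open because $X$ is locally connected; path-connected because locally compact, locally connected metrizable spaces are locally path-connected, by Mazurkiewicz–Moore–Menger.)
- Each point of $X$ is an endpoint of an arc in $X$: the space is path-connected and has a second point, and a path between distinct points contains an arc between them. Hence $X$ has no isolated points.
- A dense set $M$ meets every nonempty open $U$ in an infinite set: otherwise $U\setminus(M\cap U)$ would be open, nonempty (as $U$ is infinite) and disjoint from $M$.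

## 3. Singletons force the conditions on $D$

The simplest compact sets already give necessity. Suppose $(K(X),K_D(X))$ is homeomorphic to the model pair. In the model, $\mathbf s=\bigcap_i\{x\in\mathbf Q:|x_i|<1\}$ is a dense $G_\delta$ in $\mathbf Q$ with dense complement, and removing $0$ changes none of this. So $K_D(X)$ is a dense $G_\delta$ in $K(X)$ with dense complement.

- *$D$ is a $G_\delta$.* We have $\{x\}\in K_D(X)$ iff $x\in D$. Hence $D$ is the preimage of $K_D(X)$ under the continuous map $x\mapsto\{x\}$.
- *$D$ is dense.* Given $x\in X$ and $\delta>0$, there is $A\in K_D(X)$ with $d_H(A,\{x\})<\delta$. As $A\ne\emptyset$ and $A=\operatorname{cl}(A\cap D)$, there is a point of $A\cap D$, and it lies within $\delta$ of $x$.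
- *$X\setminus D$ is dense.* If a nonempty open $W$ were contained in $D$, then $\{A\in K(X):A\subseteq W\}$ would be a nonempty open set, and each of its members satisfies $A\cap D=A$, so lies in $K_D(X)$. This contradicts the density of the complement of $K_D(X)$.

This proves the "only if" part of Theorem B. **From now on $D$ is a dense $G_\delta$ in $X$, and $E=X\setminus D$ is dense.**

## 4. Z-sets, cap sets, and the reduction to the bad sets

We work with the complements: $S_D$ on one side, $\mathbf Q\setminus\mathbf s$ on the other. These will be matched by a uniqueness theorem for a certain kind of $\sigma$-compact set. Call a nonempty space $U$ *homotopically trivial* if every map $S^n\to U$, $n\ge0$, extends over $B^{n+1}$. A *$Q$-manifold* is a separable metrizable space in which each point has an open neighborhood homeomorphic to an open subset of $\mathbf Q$.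

**Definition (Z-set, Anderson).** A closed set $Z\subseteq Y$ is a *Z-set* if for every nonempty, homotopically trivial open $U\subseteq Y$ the set $U\setminus Z$ is nonempty and homotopically trivial.

For example, $\{0\}$ is not a Z-set in $[-1,1]$, since $U=(-1,1)$ is homotopically trivial and $U\setminus\{0\}$ is disconnected.

**Criterion for Z-sets.** A closed $Z\subseteq Y$ is a Z-set if there is a continuous $H:Y\times[0,1]\to Y$ with $H_0=\mathrm{id}$ and $H_t(Y)\cap Z=\emptyset$ for all $t>0$.

*Proof.* Let $U$ be nonempty, open and homotopically trivial. For $x\in U$ and small $t>0$, $H_t(x)\in U\setminus Z$; so $U\setminus Z\ne\emptyset$. Given $f:S^n\to U\setminus Z$, extend it to $\bar f:B^{n+1}\to U$. By compactness there is $\delta\in(0,1]$ with $H_t(\bar f(x))\in U$ for all $x\in B^{n+1}$ and $t\le\delta$. Put $\tau(x)=\delta(1-|x|)$. Then $x\mapsto H_{\tau(x)}(\bar f(x))$ maps $B^{n+1}$ into $U$. It equals $f$ on $S^n$, and it misses $Z$ also at the interior points, where $\tau>0$. $\square$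

For instance, the face $\{x\in\mathbf Q:x_1=1\}$ is a Z-set in $\mathbf Q$: use $H_t(x)=(1-\frac t2)x$.

**Definition (cap set).** A subset $M$ of a $Q$-manifold $Y$ is a *cap set* for $Y$ if $M=\bigcup_nM_n$, where $M_1\subseteq M_2\subseteq\cdots$ are compact Z-sets in $Y$ such that for all $\varepsilon>0$, $p\in\mathbb N$ and compact $K\subseteq Y$ there are $n$ and an embedding $h:K\to M_n$ with $h|_{K\cap M_p}=\mathrm{id}$ and $d(h(x),x)<\varepsilon$ for $x\in K$.

The face $\{x_1=1\}$ of $\mathbf Q$ is a compact Z-set but not a cap set: with the metric $\sum2^{-i}|x_i-y_i|$ an embedding of $K=\{0\}$ into it moves $0$ by at least $\frac12$. A positive example is part of Fact 2.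

**Fact 1** (Curtis–Schori, Fund. Math. 101 (1978); Curtis, Compositio Math. 40 (1980)). For $X$ as in Theorem B, $K(X)\cong\mathbf Q$ if $X$ is compact, and $K(X)\cong\mathbf Q\setminus\{\mathrm{pt}\}$ if $X$ is noncompact. By homogeneity of $\mathbf Q$ (Keller), $\mathbf Q\setminus\{\mathrm{pt}\}\cong\mathbf Q\setminus\{0\}$.

**Fact 2** (Chapman, Trans. AMS 154 (1971), 399–426; Anderson). If $M,N$ are cap sets for a $Q$-manifold $Y$, some homeomorphism of $Y$ onto itself takes $M$ onto $N$. Moreover $\mathbf Q\setminus\mathbf s$ is a cap set for $\mathbf Q$.

Two supplements are needed.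

*Being a cap set does not depend on the metric, hence is preserved by homeomorphisms.* Let $K\subseteq Y$ be compact and $d,d'$ admissible metrics. For each $\varepsilon>0$ there is $\varepsilon'>0$ such that $x\in K$, $y\in Y$, $d'(x,y)<\varepsilon'$ imply $d(x,y)<\varepsilon$. Otherwise there are $x_n\in K$, $y_n\in Y$ with $d'(x_n,y_n)\to0$ and $d(x_n,y_n)\ge\varepsilon$; along a subsequence $x_n\to x$, hence $y_n\to x$, a contradiction. So the closeness condition for $d$ follows from the one for $d'$. The other conditions are topological.

*$\mathbf Q\setminus\mathbf s$ is also a cap set for $\mathbf Q\setminus\{0\}$, with the same tower $(M_n)$.* Its members are compact subsets of $\mathbf Q\setminus\mathbf s\subseteq\mathbf Q\setminus\{0\}$. The maps $H_t(x)=(1-\frac t2)x$ send $\mathbf Q\setminus\{0\}$ into itself, and for $t>0$ into $\mathbf s$, so the $M_n$ are Z-sets in $\mathbf Q\setminus\{0\}$ by the criterion. A compact $K\subseteq\mathbf Q\setminus\{0\}$ is a compact subset of $\mathbf Q$, so the absorption condition is inherited.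

**Reduction.** *If $S_D$ is a cap set for $K(X)$, then the "if" part of Theorem B holds.* Let $X$ be noncompact and let $g:K(X)\to\mathbf Q\setminus\{0\}$ be a homeomorphism (Fact 1). Then $g(S_D)$ and $\mathbf Q\setminus\mathbf s$ are cap sets for the $Q$-manifold $\mathbf Q\setminus\{0\}$. By Fact 2 there is a homeomorphism $f$ of $\mathbf Q\setminus\{0\}$ onto itself with $f(g(S_D))=\mathbf Q\setminus\mathbf s$. Taking complements, $f\circ g$ maps $K_D(X)$ onto $\mathbf s\setminus\{0\}$. If $X$ is compact, the same argument in $\mathbf Q$ gives $(K(X),K_D(X))\cong(\mathbf Q,\mathbf s)$.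

So three things remain: $S_D$ is $\sigma$-compact, its compact subsets are Z-sets, and it has the absorption property.

## 5. The bad sets are $\sigma$-compact, and closed enlargements leave them at once

Choose nonempty compact sets $X_1\subseteq X_2\subseteq\cdots$ with union $X$ and $X_n\subseteq\operatorname{int}X_{n+1}$, and put $Y_n=K(X_n)$. Each $Y_n$ is compact. Every compact subset of $X$ lies in some $X_n$, so $K(X)=\bigcup_nY_n$; and $Y_n\subseteq\{A:A\subseteq\operatorname{int}X_{n+1}\}\subseteq\operatorname{int}Y_{n+1}$. In particular $K(X)$ is $\sigma$-compact.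

**Lemma 2.** $S_D$ is $\sigma$-compact.

*Proof.* It suffices to show that $S_D$ is $F_\sigma$ in $K(X)$. This is where $D$ being a $G_\delta$ enters. Write $D=\bigcap_nU_n$ with $U_n$ open, and let $\{B_i\}$ be a countable base of $X$. For $n,i,l$ with $\operatorname{cl}B_l\subseteq B_i$ let
$$S(n,i,l)=\{A\in K(X):A\cap\operatorname{cl}B_l\ne\emptyset,\ A\cap B_i\cap U_n=\emptyset\}.$$
Both conditions are closed in the Vietoris topology. If $A\in S(n,i,l)$, then $A\cap B_i$ is a nonempty relatively open subset of $A$ that misses $U_n\supseteq D$, so $A\cap D$ is not dense in $A$, and $A\in S_D$.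

Conversely, let $A\in S_D$. Then some $B_j$ satisfies $A\cap B_j\ne\emptyset$ and $A\cap B_j\cap D=\emptyset$. So $A\cap B_j$ is the union of its relatively closed subsets $(A\cap B_j)\setminus U_n$. It is open in the compact space $A$, hence a Baire space, so for some $n$ the set $(A\cap B_j)\setminus U_n$ has nonempty interior in $A\cap B_j$. This gives $B_i\subseteq B_j$ with $A\cap B_i\ne\emptyset$ and $A\cap B_i\cap U_n=\emptyset$. Take $x\in A\cap B_i$ and $l$ with $x\in B_l\subseteq\operatorname{cl}B_l\subseteq B_i$. Then $A\in S(n,i,l)$.

Thus $S_D$ is the union of the countably many closed sets $S(n,i,l)$. $\square$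

**Lemma 3.** There is a continuous $H:K(X)\times[0,1]\to K(X)$ with $H_0=\mathrm{id}$ and $H_t(K(X))\subseteq K_D(X)$ for $t>0$. Consequently every compact subset of $S_D$ is a Z-set in $K(X)$.

*Proof.* The consequence is the criterion of Section 4. To get $H$, fatten $A$ until it is the closure of an open set: if $A=\operatorname{cl}U$ with $U$ open in $X$, then $\operatorname{cl}(A\cap D)\supseteq\operatorname{cl}(U\cap D)=\operatorname{cl}U=A$ by density of $D$, so $A\in K_D(X)$.

*The case $X=\mathbb R^m$.* Let $H_t(A)=\{x:\operatorname{dist}(x,A)\le t\}$, which is compact. We claim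
$$d_H(H_t(A),H_s(B))\le d_H(A,B)+|t-s|.\tag{1}$$
Let $\delta=d_H(A,B)$ and $x\in H_t(A)$, and let $b\in B$ be nearest to $x$; then $r=|x-b|\le t+\delta$. If $r\le s$, then $x\in H_s(B)$. If $r>s$, move $x$ along the segment towards $b$ by $r-s\le\delta+t-s$; the resulting point is at distance $s$ from $b$, so it lies in $H_s(B)$. By symmetry (1) follows, so $H$ is continuous. Let $t>0$. If $\operatorname{dist}(x,A)=t$ and $a\in A$ is nearest to $x$, then the points of the segment from $x$ to $a$ other than $x$ have distance $<t$ to $A$. So $H_t(A)$ is the closure of the open set $\{x:\operatorname{dist}(x,A)<t\}$.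

*The case $X$ compact.* Then $X$ is a Peano continuum and admits a metric in which any two points are joined by an arc isometric to an interval, called a convex metric (Bing, Moise). Use the same formula with this metric, and isometric arcs in place of segments; the argument is unchanged.

*The case $X$ noncompact.* The one-point compactification $\alpha X=X\cup\{\infty\}$ is metrizable, since $X$ is locally compact, separable and metrizable. It is a continuum, since $X$ is connected and dense in it. It is locally connected except possibly at $\infty$, since $X$ is open in it. A continuum that is not locally connected fails to be locally connected at all points of some nondegenerate subcontinuum (Whyburn; Kuratowski, *Topology II*, §49). So $\alpha X$ is a Peano continuum. Let $\varrho$ be a convex metric on $\alpha X$, and put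
$$H_t(A)=\{x\in\alpha X:\varrho(x,A)\le r_t(A)\},\qquad r_t(A)=\tfrac t2\,\varrho(A,\infty).$$
Since $A$ is compact and $\infty\notin A$, we have $\varrho(A,\infty)>0$. As $\frac t2<1$, it follows that $\infty\notin H_t(A)$. So $H_t(A)$ is a compact subset of $X$. The argument for (1) gives that the $\varrho$-Hausdorff distance of $H_t(A)$ and $H_s(B)$ is at most that of $A$ and $B$ plus $|r_t(A)-r_s(B)|$. Since $r_t(A)$ is continuous in $(A,t)$ and $\varrho$ induces the topology of $K(X)$, $H$ is continuous. Clearly $H_0=\mathrm{id}$. For $t>0$ we have $r_t(A)>0$, and by isometric arcs $H_t(A)$ is the closure of the open set $\{x:\varrho(x,A)<r_t(A)\}\subseteq X$. $\square$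

## 6. Two obstructions: totally disconnected $E$ and the finite dimension of finite sets

We are left with absorption: moving a compact family $K\subseteq K(X)$ slightly and injectively into $S_D$.

**First attempt: attach one point of $E$.** Replace $A$ by a nearby set with an isolated point $e(A)\in E$, where $e(A)$ depends continuously on $A$ and is close to $A$. This cannot work in general. Take $D=\nu^m_{m-1}$, so $E=\mathbb Q^m$, and let $K=\{\{x\}:x\in L\}$ with $L\subset\mathbb R^m$ a segment of length $1$. Suppose $e:K\to\mathbb Q^m$ is continuous with $|e(\{x\})-x|<\frac12$. The image $e(K)$ is connected and countable, hence a single point: if it had two points $u,v$, the distance from $u$ would take on it all values in $[0,|u-v|]$. But a single point cannot be closer than $\frac12$ to both ends of $L$. So one bad point cannot follow $A$. We need several, and the set has to pass from one to the next without ever being without a bad point.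

**Second attempt: finite sets.** Finite sets allow this passage. While $A$ varies, we can add a new bad point $e'$ before giving up the old one $e$, and let the superfluous points travel along paths in $X$, because a finite set is in $S_D$ as soon as *one* of its points is outside $D$. We will do this. But it cannot give an injective map. Let $X=\mathbb R^m$, and let $K$ be a compact family containing a copy of $\mathbf Q$, for example $K=K([0,1]^m)\cong\mathbf Q$ (Fact 1). There is no continuous injection $g$ of $K$ into the space of finite subsets of $\mathbb R^m$. To see this, let $F$ be a set of exactly $n$ points $x_1,\dots,x_n$, and choose disjoint closed balls $B_i$ about $x_i$. The map $B_1\times\dots\times B_n\to K(\mathbb R^m)$, $(z_i)\mapsto\{z_1,\dots,z_n\}$, is continuous and injective on a compact space, so its image is a compact set that embeds in $\mathbb R^{mn}$. It contains every $n$-point set close to $F$, since such a set has a point in each $B_i$. By separability, countably many such compact sets cover all finite sets. Their preimages under $g$ cover the copy of $\mathbf Q$ by countably many closed sets,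 so by Baire one of them contains a nonempty open subset of that copy, hence cubes of every dimension. Then a cube of dimension $mn+1$ embeds in $\mathbb R^{mn}$, contradicting invariance of domain.

So finite sets can supply the bad points, but injectivity must come from elsewhere. It comes from the coded tails of Section 1, attached at points $a\in D$ of the finite set. Placing $a$ in $D$ guarantees that the bad points are never accumulation points. To switch a tail on, we let its length $t$ grow from $0$; this is continuous only if its base point $a$ already belongs to the finite set when $t=0$. The construction in Section 8 is arranged to give exactly this.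

## 7. Finite sets between $V$ and $O$

Let $\operatorname{Fin}(X)\subseteq K(X)$ be the space of nonempty finite sets. For $O\subseteq X$ open and $V\subseteq O$ finite nonempty, put
$$[V,O]=\{F\in\operatorname{Fin}(X):V\subseteq F\subseteq O\}.$$
The set $V$ is what must be kept, $O$ the room available. For example, if $O=(0,1)\cup(2,3)\subset\mathbb R$ and $V=\{\frac12\}$, then $[V,O]$ is disconnected, since whether $F$ meets $(2,3)$ is an open and closed condition. With $V=\{\frac12,\frac52\}$ this obstruction is gone, and then there is no other:

**Lemma 4.** If every component of $O$ meets $V$, then every map $S^n\to[V,O]$, $n\ge0$, extends over $B^{n+1}$.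

*Proof.* Let $\mathcal M=[V,O]$.

*$n=0$.* Let $F=V\cup\{x_1,\dots,x_r\}\in\mathcal M$. The component of $O$ containing $x_i$ is path-connected and meets $V$, so there is a path $\gamma_i$ in $O$ from $x_i$ to a point of $V$. Then $t\mapsto V\cup\{\gamma_1(t),\dots,\gamma_r(t)\}$ is a path in $\mathcal M$ from $F$ to $V$. So $\mathcal M$ is path-connected.

*$n\ge1$.* The operation $\cup:\mathcal M\times\mathcal M\to\mathcal M$ is continuous. It satisfies $F\cup V=F$ and $F\cup F=F$ for $F\in\mathcal M$. Let $f,g:(I^n,\partial I^n)\to(\mathcal M,V)$, let $c\equiv V$ be the constant map, and let $*$ be concatenation in the first coordinate. Then $f\simeq f*c$ and $g\simeq c*g$ rel $\partial I^n$. Taking the union of these two homotopies,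
$$f\cup g\ \simeq\ (f*c)\cup(c*g)\quad\text{rel }\partial I^n .$$
On the first half of $I^n$ the right-hand side is $f\cup V=f$ (suitably reparametrized), on the second half $V\cup g=g$. So it is $f*g$. With $g=f$ and $f\cup f=f$ we get $[f]=[f][f]$ in $\pi_n(\mathcal M,V)$, hence $[f]$ is trivial. So $\pi_n(\mathcal M,V)=0$. As $\mathcal M$ is path-connected, the same holds for every base point, which means that every map $S^n\to\mathcal M$ extends over $B^{n+1}$. $\square$

## 8. Absorption of a compact family by $S_D$

**Proposition 5.** Let $K\subseteq K(X)$ be compact, $K_0\subseteq K$ closed and $\varepsilon>0$. There is an embedding $h:K\to K(X)$ with $h|_{K_0}=\mathrm{id}$, $d_H(h(A),A)<\varepsilon$ for all $A\in K$, and $h(K\setminus K_0)\subseteq S_D$.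

*Proof.* Let $\Omega=K\setminus K_0$. If $\Omega=\emptyset$, take $h=\mathrm{id}$; so let $\Omega\ne\emptyset$. For $A\in\Omega$ let
$$\theta(A)=\min\{\varepsilon,\operatorname{dist}(A,K_0)\}>0,\qquad \operatorname{dist}(A,\emptyset)=\infty .$$
This is continuous. It is the scale on which we may move $A$: it tends to $0$ at $K_0$, which will make $h$ continuous there.

**Step 1: a cover of $\Omega$ with chosen points.** This step fixes, locally in $\Omega$, the places in $X$ near $A$ and the points of $D$ and $E$ to be used.

For $A_0\in\Omega$ choose a finite family $\mathcal G(A_0)$ of connected open subsets of $X$ covering $A_0$, each meeting $A_0$ and of diameter $<\theta(A_0)/16$. This is possible because $X$ is locally connected and $A_0$ is compact. The set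
$$\{A\in\Omega:\ A\subseteq\textstyle\bigcup\mathcal G(A_0),\ A\cap G\ne\emptyset\ \text{for all }G\in\mathcal G(A_0),\ \theta(A)>\theta(A_0)/2\}$$
is an open neighborhood of $A_0$ in $\Omega$. Let $\mathcal W$ be a locally finite open cover of $\Omega$ by nonempty sets that refines the cover by these neighborhoods. It exists since $\Omega$ is metrizable. It is countable: $\Omega$ is separable, every $W\in\mathcal W$ meets a given countable dense set, and each point lies in finitely many $W$. For $W\in\mathcal W$ fix $A_W$ such that $W$ lies in the above neighborhood of $A_W$, and put $\mathcal G_W=\mathcal G(A_W)$, $O_W=\bigcup\mathcal G_W$. Then, for $A\in W$,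
$$A\subseteq O_W,\quad\text{each }G\in\mathcal G_W\text{ meets }A,\quad \operatorname{diam}G<\theta(A_W)/16<\theta(A)/8 .\tag{2}$$

Since $D$ meets every nonempty open set in an infinite set and $\mathcal W$ is countable, we can choose, one after the other, *pairwise distinct* points $a_W\in D\cap O_W$ $(W\in\mathcal W)$. Choose also $e_W\in E\cap O_W$, and a finite set $V_W\subseteq O_W$ that contains $a_W$ and $e_W$ and meets every $G\in\mathcal G_W$. Finally, $a_W$ is an endpoint of an arc; cutting the arc short, we get an embedding $j_W:[0,1]\to X$ with $j_W(0)=a_W$ and $\operatorname{diam}j_W([0,1])<\theta(A_W)/16$. This diameter is $<\theta(A)/8$ for $A\in W$.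

**Step 2: a map to the nerve that leaves room for the tails.** This step turns the cover into a continuous map to a simplicial complex. A truncation ensures that near the boundary of the region where a tail of $W$ is present, $W$ still counts as a leading vertex.

Let $(\lambda_W)$ be a partition of unity on $\Omega$ with $\{\lambda_W>0\}\subseteq W$. Let $\mu(A)=\max_W\lambda_W(A)>0$, which is continuous by local finiteness. Let $N$ be the nerve of $\mathcal W$ with the weak topology. Its vertices are the $W$, and a finite nonempty $\sigma\subseteq\mathcal W$ is a simplex iff $\bigcap\sigma\neq\emptyset$. Let $\kappa:\Omega\to|N|$ be the map whose $W$-th barycentric coordinate is proportional to $\min\{\lambda_W,\mu/2\}$. The vertices with positive coordinate are the $W$ with $\lambda_W(A)>0$; these contain $A$, so they span a simplex. Each point of $\Omega$ has a neighborhood that meets only finitely many $W$, and $\kappa$ maps it into a finite subcomplex with continuous coordinates. So $\kappa$ is continuous.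

Recall the barycentric subdivision $\operatorname{sd}N$: its vertices are the simplices of $N$ (placed at their barycenters $b(\sigma)$), and its simplices are the chains $\sigma_0\subsetneq\dots\subsetneq\sigma_k$. If the distinct positive coordinates of a point of $|N|$ are $y_0>\dots>y_k$, and $\sigma_i$ is the set of vertices with coordinate $\ge y_i$, then with $y_{k+1}=0$ the point equals
$$\sum_{i=0}^k(y_i-y_{i+1})\,|\sigma_i|\,b(\sigma_i),$$
where $|\sigma_i|$ is the number of vertices of $\sigma_i$; so it lies in the simplex of the chain $\sigma_0\subsetneq\dots\subsetneq\sigma_k$. (For coordinates $\frac12,\frac14,\frac14$ the chain is $\{1\}\subsetneq\{1,2,3\}$, and the point is $\frac14b(\{1\})+\frac34b(\{1,2,3\})$.)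

The largest value of $\min\{\lambda_W(A),\mu(A)/2\}$ is $\mu(A)/2$, and it is attained exactly when $\lambda_W(A)\ge\mu(A)/2$. Hence $\kappa(A)$ lies in the simplex of a chain with
$$\sigma_0=\{W:\lambda_W(A)\ge\mu(A)/2\},\qquad\sigma_k=\{W:\lambda_W(A)>0\}.\tag{3}$$
For example, if $\lambda=(0.5,\,0.3,\,0.2)$, the truncated values are $(0.25,\,0.25,\,0.2)$, so $\sigma_0=\{1,2\}$ and $\sigma_k=\{1,2,3\}$. Without truncation $\sigma_0$ would contain only the vertices of maximal $\lambda_W$.

**Step 3: continuous finite approximations.** This step constructs finite sets $P(A)$ close to $A$ that contain $a_W$ and $e_W$ whenever $\lambda_W(A)\ge\mu(A)/2$.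

For a simplex $\sigma$ of $N$ put $V_\sigma=\bigcup_{W\in\sigma}V_W$ and $O_\sigma=\bigcup_{W\in\sigma}O_W$. For a simplex $s=(\sigma_0\subsetneq\dots\subsetneq\sigma_k)$ of $\operatorname{sd}N$ put
$$I(s)=[V_{\sigma_0},O_{\sigma_k}].$$
If $s'$ is a face of $s$, its smallest member contains $\sigma_0$ and its largest is contained in $\sigma_k$, so $I(s')\subseteq I(s)$.

*Every component of $O_{\sigma_k}$ meets $V_{\sigma_0}$.* A component $C$ contains a point of some $G\in\mathcal G_W$ with $W\in\sigma_k$, hence contains the connected set $G$. Since $\sigma_k$ is a simplex of the nerve, there is $A\in\bigcap\sigma_k$. By (2) there is $a\in A\cap G$. Take $W_0\in\sigma_0\subseteq\sigma_k$. Since $A\in W_0$, (2) gives $G'\in\mathcal G_{W_0}$ with $a\in G'$. The connected set $G'\subseteq O_{\sigma_k}$ meets $G$, so $G'\subseteq C$. And $G'$ meets $V_{W_0}\subseteq V_{\sigma_0}$.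

So Lemma 4 applies to every $I(s)$. Define $\varphi:|\operatorname{sd}N|=|N|\to\operatorname{Fin}(X)$ with $\varphi(|s|)\subseteq I(s)$ by induction over skeleta. On vertices put $\varphi(\sigma)=V_\sigma\in[V_\sigma,O_\sigma]$. If $\varphi$ is defined on $\partial|s|$, then $\varphi(\partial|s|)\subseteq I(s)$ because $I(s')\subseteq I(s)$ for the faces, and Lemma 4 extends $\varphi$ over $|s|$ within $I(s)$. The map $\varphi$ is continuous on each simplex, hence continuous in the weak topology.

(If $N$ is one edge with vertices $1,2$, then $\varphi$ runs from $V_1$ to $V_1\cup V_2$ inside $[V_1,O_1\cup O_2]$, then from $V_1\cup V_2$ to $V_2$ inside $[V_2,O_1\cup O_2]$. On the first half $e_1$ is present, on the second half $e_2$, in the middle both. This is the hand-over that the first attempt in Section 6 lacked.)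

Put $P=\varphi\circ\kappa:\Omega\to\operatorname{Fin}(X)$, a continuous map. With $\sigma_0,\sigma_k$ as in (3),
$$V_{\sigma_0}\subseteq P(A)\subseteq O_{\sigma_k}.\tag{4}$$

*Closeness.* All $W\in\sigma_k$ contain $A$. By (4) and (2), each point of $P(A)$ lies in a set $G$ of diameter $<\theta(A)/8$ that meets $A$. Conversely, take $W_0\in\sigma_0$. Each point of $A$ lies in some $G'\in\mathcal G_{W_0}$, which has diameter $<\theta(A)/8$ and meets $V_{W_0}\subseteq P(A)$. Hence
$$d_H(P(A),A)\le\theta(A)/8 .\tag{5}$$
*Chosen points.* By (4) and the definition of $\sigma_0$,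
$$\lambda_W(A)\ge\mu(A)/2\ \Longrightarrow\ a_W,e_W\in P(A).\tag{6}$$

**Step 4: attaching the tails.** This step writes $A$ itself into tails at the points $a_W$, and checks continuity on $\Omega$.

The compact metrizable space $K$ admits a continuous injective $q=(q_i)_{i\ge1}:K\to[0,1]^\omega$. Put
$$t_W(A)=\max\Bigl\{0,\ \frac{2\lambda_W(A)}{\mu(A)}-1\Bigr\}\in[0,1],\qquad T_W(A)=T_{j_W}\bigl(q(A),t_W(A)\bigr),$$
with the coded tails of Section 1. Then $t_W(A)>0$ iff $\lambda_W(A)>\mu(A)/2$, and for each $A$ some $t_W(A)$ equals $1$, namely for a maximal $\lambda_W(A)$. By Lemma 1(3), $T_W(A)$ depends continuously on $A\in\Omega$, and $T_W(A)=\{a_W\}$ if $t_W(A)=0$. Define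
$$h(A)=P(A)\cup\bigcup\{T_W(A):t_W(A)>0\}\quad(A\in\Omega),\qquad h(A)=A\quad(A\in K_0).$$
The union is finite, because $\lambda_W(A)>0$ for only finitely many $W$. So $h(A)$ is compact.

*Continuity on $\Omega$.* For each $W$ let $Z_W=P\cup T_W$ on the closed set $\{\lambda_W\ge\mu/2\}$ and $Z_W=P$ on the closed set $\{\lambda_W\le\mu/2\}$. On the intersection, $\lambda_W=\mu/2$, so $t_W=0$ and $T_W=\{a_W\}\subseteq P$ by (6). Hence the two definitions agree there, and $Z_W$ is continuous. This is where the truncation in Step 2 pays: $a_W$ is in $P(A)$ before the tail at $a_W$ starts to grow. Now $h=\bigcup_WZ_W$ on $\Omega$. Each point of $\Omega$ has a neighborhood meeting only finitely many $W$, and on it all other $Z_{W}$ equal $P$. So $h$ is locally a finite union of continuous maps and is continuous on $\Omega$.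

**Step 5: closeness, and continuity at $K_0$.** This step bounds the displacement by a fraction of $\theta$.

If $t_W(A)>0$, then $A\in W$, and $a_W\in P(A)$ by (6). By Step 1, $T_W(A)\subseteq j_W([0,1])$ lies within $\theta(A)/8$ of $a_W$. With (5) and $h(A)\supseteq P(A)$,
$$d_H(h(A),A)\le\theta(A)/4\qquad(A\in\Omega).\tag{7}$$
In particular $d_H(h(A),A)<\varepsilon$ for all $A\in K$. If $K_0\ne\emptyset$, then $d_H(h(A),A)<\operatorname{dist}(A,K_0)$ for $A\in\Omega$. Hence
$$h(\Omega)\cap K_0=\emptyset .\tag{8}$$
For $A\in\Omega$ and $A_0\in K_0$ we have $\theta(A)\le d_H(A,A_0)$, so $d_H(h(A),A_0)\le\frac54d_H(A,A_0)$ by (7). For $A\in K_0$ we have $h(A)=A$. So $h$ is continuous at the points of $K_0$. As $\Omega$ is open in $K$, $h$ is continuous on $K$.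

**Step 6: $h(\Omega)\subseteq S_D$.** This step uses the bad points $e_W$, and that the tails are based in $D$.

Let $A\in\Omega$. The set $P(A)$ is finite, there are finitely many $W$ with $t_W(A)>0$, and for these $T_W(A)$ is compact with only accumulation point $a_W$ (Lemma 1(1)). So the set of accumulation points of $h(A)$ is
$$R(A)=\{a_W:t_W(A)>0\}\subseteq D,$$
which is finite and nonempty. Take any $W$ with $\lambda_W(A)\ge\mu(A)/2$. By (6), $e_W\in P(A)\subseteq h(A)$. As $e_W\in E=X\setminus D$, we have $e_W\notin R(A)$. So $e_W$ is an isolated point of $h(A)$ not in $D$. Hence $h(A)\cap D$ is not dense in $h(A)$, that is, $h(A)\in S_D$.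

**Step 7: injectivity.** This step reads $A$ off from $h(A)$.

Since $h|_{K_0}=\mathrm{id}$ and (8) holds, it suffices to consider $A,B\in\Omega$ with $h(A)=h(B)$. Then $R(A)=R(B)$. Pick $a_W\in R(A)$ with $t_W(A)>0$. As $a_W\in R(B)$ and the points $a_{W'}$ are pairwise distinct, also $t_W(B)>0$. The accumulation points of the compact set
$$P(A)\cup\bigcup\{T_{W'}(A):W'\ne W,\ t_{W'}(A)>0\}$$
are points $a_{W'}$ with $W'\neq W$, so $a_W$ is not among them. Hence near $a_W$ this set contains at most the point $a_W$ itself, which lies in $T_W(A)$. The same holds for $B$. So there is a ball $B_0$ about $a_W$ with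
$$T_W(A)\cap B_0=h(A)\cap B_0=h(B)\cap B_0=T_W(B)\cap B_0 .$$
Recall $T_W(A)=T_{j_W}(q(A),t_W(A))$ and $T_W(B)=T_{j_W}(q(B),t_W(B))$, with $t_W(A),t_W(B)>0$. By Lemma 1(2), $q(A)=q(B)$, so $A=B$. The lengths $t_W(A)$ and $t_W(B)$ need not be known for this.

Thus $h$ is continuous and injective on the compact space $K$, hence an embedding. $\square$

## 9. The tower that makes $S_D$ a cap set

We now prove that $S_D$ is a cap set for $K(X)$. By Lemma 2, $S_D=\bigcup_nC_n$ with compact $C_1\subseteq C_2\subseteq\cdots$. This tower need not absorb, so we enlarge it, using the exhaustion $K(X)=\bigcup_nY_n$, $Y_n\subseteq\operatorname{int}Y_{n+1}$, of Section 5.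

**Step 1: construction.** We build a tower that contains the $C_n$ and the absorbing images. Let $M_1=C_1$. Given a compact $M_n\subseteq S_D$, let $h_n:Y_n\to K(X)$ be the embedding of Proposition 5 for $K=Y_n$, $K_0=Y_n\cap M_n$ and $\varepsilon=1/n$. Points of $K_0$ are fixed and lie in $S_D$; all other points of $Y_n$ are mapped into $S_D$. So $h_n(Y_n)\subseteq S_D$. Put
$$M_{n+1}=M_n\cup C_{n+1}\cup h_n(Y_n)\subseteq S_D .$$

**Step 2: verification.** We check the definition of a cap set. The $M_n$ are increasing and compact, $S_D=\bigcup_nM_n$, and each $M_n$ is a Z-set in $K(X)$ by Lemma 3. Let $\varepsilon>0$, $p\in\mathbb N$ and a compact $K\subseteq K(X)$ be given. Choose $n\ge p$ with $1/n<\varepsilon$ and $K\subseteq Y_n$; the latter is possible because the interiors of the $Y_n$ cover $K$. Then $h_n|_K:K\to M_{n+1}$ is an embedding with $d_H(h_n(A),A)<\varepsilon$ for $A\in K$. It is the identity on $K\cap M_n\subseteq Y_n\cap M_n$, and $K\cap M_p\subseteq K\cap M_n$. So $S_D$ is a cap set for $K(X)$.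

By the Reduction in Section 4, $(K(X),K_D(X))$ is homeomorphic to $(\mathbf Q\setminus\{0\},\mathbf s\setminus\{0\})$ if $X$ is noncompact, and to $(\mathbf Q,\mathbf s)$ if $X$ is compact. With the necessity shown in Section 3 this proves Theorem B. Theorem A follows by taking $X=\mathbb R^m$, where $(K(\mathbb R^m),K_D(\mathbb R^m))=(\operatorname{Bd}(\mathbb R^m),\operatorname{Bd}(D))$. In particular, for every $m>1$ and every dense $G_\delta$ set $D\subseteq\mathbb R^m$ with dense complement, for instance $D=\nu^m_{m-1}=\mathbb R^m\setminus\mathbb Q^m$, the pair $(\operatorname{Bd}(\mathbb R^m),\operatorname{Bd}(D))$ is homeomorphic to $(\mathbf Q\setminus\{0\},\mathbf s\setminus\{0\})$. $\blacksquare$
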